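\title{Geodesics between compact Cauchy hypersurfaces: uniqueness holds, existence fails}

\begin{abstract}
The space of spacelike Cauchy hypersurfaces of a spatially compact spacetime carries a weak Riemannian $L^2$-metric of non-positive sectional curvature. It has been conjectured that any two hypersurfaces are joined by a unique geodesic, which is the unique length minimizer. We show that the existence clause is false and that the other clauses are true. On the flat cylinder we give an explicit pair that is not joined by a geodesic; in every spatially compact spacetime such pairs are dense among pairs that intersect transversally. The obstruction is a mismatch, along the intersection of the two hypersurfaces, between the integer orders of vanishing allowed by smoothness and the order of vanishing forced by the maximum principle for an elliptic equation satisfied by the time function of a geodesic. Whenever a geodesic exists, a calibration shows that it is unique and is the only minimizer.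
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a spacetime $(M,g)$ is a smooth, connected, time-oriented Lorentzian manifold of dimension $n+1\ge2$ and signature $(-,+,\dots,+)$. A Cauchy hypersurface is a subset met exactly once by every inextendible timelike curve. The spacetime is globally hyperbolic if it has a Cauchy hypersurface, and \emph{spatially compact} if moreover its Cauchy hypersurfaces are compact. We always assume that $(M,g)$ is spatially compact, and we write $\mathfrak C(M,g)$ for the space of its smooth spacelike Cauchy hypersurfaces.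

The space $\mathfrak C(M,g)$ is an infinite dimensional manifold, open in the space of submanifolds of $M$. A deformation of $S\in\mathfrak C(M,g)$ is recorded by its component $u\in C^\infty(S)$ along the future unit normal, so $T_S\mathfrak C(M,g)=C^\infty(S)$; the number $u(x)$ is the rate at which the hypersurface advances in the proper time of the observer orthogonal to it at $x$. The \emph{$L^2$-metric} is the weak Riemannian metric
\[
\langle u,v\rangle_S=\int_S uv\,\mathrm{dvol}_S ,
\]
where $\mathrm{dvol}_S$ is the volume measure of the induced Riemannian metric. Paths are piecewise smooth maps $\gamma:[0,1]\to\mathfrak C(M,g)$, the length is $L(\gamma)=\int_0^1\|\dot\gamma(t)\|_{\gamma(t)}\,dt$, and the geodesic distance is the infimum of the lengths of paths with given endpoints. The following facts are known. The geodesic distance is a positive distance; the $L^2$-metric has a Levi-Civita connection $\nabla$; and the sectional curvature of the plane spanned by an orthonormal pair $u,v\in C^\infty(S)$ is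
\[
-\frac12\int_S\|u\vec\nabla v-v\vec\nabla u\|^2\,\mathrm{dvol}_S\le0,
\]
with gradient and norm taken in the induced metric. Of these facts we use only the existence of $\nabla$. A \emph{geodesic} is a smooth path with $\nabla_t\dot\gamma=0$.

In finite dimensions, the Cartan--Hadamard theorem says that in a complete, simply connected manifold of non-positive curvature any two points are joined by exactly one geodesic, and this geodesic minimizes length. On the flat cylinder $\mathbb R\times\mathbb R/2\pi\mathbb Z$ with $g=-d\tau^2+dx^2$, the space $\mathfrak C(M,g)$ is the convex set of graphs $\tau=f(x)$ with $|f'|<1$, so there is no topology to obstruct such a statement, and two slices $\{\tau=\mathrm{const}\}$ are joined by the geodesic of intermediate slices (Example~\ref{ex:slices}). This suggests the following conjecture, which comes from \cite{Monclair}.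

\begin{quote}
\textbf{Conjecture.} Any two $S_0,S_1\in\mathfrak C(M,g)$ are joined by a unique geodesic $\gamma:[0,1]\to\mathfrak C(M,g)$. Its length minimizes the lengths of paths from $S_0$ to $S_1$, and every path of minimal length coincides with $\gamma$ up to reparametrization.
\end{quote}

Completeness is the doubtful point in the analogy: on the flat cylinder the path of graphs $\tau=t\sin x$, $0\le t<1$, has squared speed $\int\sin^2x\,(1-t^2\cos^2x)^{-1/2}dx\le\int|\sin x|\,dx=4$ (see \eqref{eq:densities}), so it reaches a graph that is null at $x=0$ in finite length. The obstruction that we find is of a different kind: it is a failure of regularity located on $S_0\cap S_1$.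

\begin{theorem}\label{thm:cylinder}
Let $M=\mathbb R\times\mathbb R/2\pi\mathbb Z$, $g=-d\tau^2+dx^2$, $S_0=\{\tau=0\}$ and $S_1=\{\tau=k\sin x\}$, where $0<k<1$ and $c:=\operatorname{artanh}k>\pi/\sqrt2$. No geodesic joins $S_0$ to $S_1$. Hence the conjecture is false.
\end{theorem}

Only the existence clause fails.

\begin{theorem}\label{thm:unique}
Let $(M,g)$ be a spatially compact spacetime and $\gamma$ a geodesic from $S_0$ to $S_1$. Every piecewise smooth path $\tilde\gamma$ from $S_0$ to $S_1$ satisfies $L(\tilde\gamma)\ge L(\gamma)$, with equality only if $\tilde\gamma=\gamma\circ\sigma$ with $\sigma:[0,1]\to[0,1]$ nondecreasing, piecewise smooth and onto. In particular there is at most one geodesic from $S_0$ to $S_1$.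
\end{theorem}

The failure of existence is not special to the cylinder. To state the general result, write $M=\mathbb R\times S$ as in Section~\ref{sec:equation}, so that the elements of $\mathfrak C(M,g)$ are graphs $\Gamma_f=\{(f(x),x)\}$ of functions $f\in C^\infty(S)$. The \emph{rapidity} between two future unit timelike vectors $n_0,n_1$ at a point is the number $c\ge0$ with $\cosh c=-g(n_0,n_1)$; it is the Lorentzian angle between them. In Theorem~\ref{thm:cylinder}, $c$ is the rapidity between the normals of $S_0$ and $S_1$ at their intersection points.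

\begin{theorem}\label{thm:general}
Let $(M,g)$ be a spatially compact spacetime, $S_i=\Gamma_{f_i}\in\mathfrak C(M,g)$ for $i=0,1$, and $\delta=f_1-f_0$. Let $U$ be a connected component of $\{\delta>0\}$ with $\Sigma:=\partial U\ne\emptyset$ and $d\delta\ne0$ on $\Sigma$. For $z\in\Sigma$, regarded as a point of $S_0\cap S_1$, let $c(z)>0$ be the rapidity between the unit normals of $S_0$ and $S_1$. Assume that for a dense set of $z\in\Sigma$
\begin{equation}\label{eq:NR}
c(z)^2\,m(m+3)\ne2\pi^2j^2\qquad\text{for all integers }m,j\ge1 .
\end{equation}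
Let $S_1'=\Gamma_{f_1'}\in\mathfrak C(M,g)$ satisfy $f_1'\le f_1$, $f_1'\not\equiv f_1$, $f_1'=f_1$ outside a compact subset of $U$, and $f_1'>f_0$ on $U$. Then at least one of the pairs $(S_0,S_1)$, $(S_0,S_1')$ is not joined by a geodesic.
\end{theorem}

\begin{corollary}\label{cor:dense}
(i) The conjecture fails in every spatially compact spacetime. (ii) Among pairs $(S_0,S_1)$ with nonempty transversal intersection, the pairs not joined by a geodesic are $C^\infty$-dense.
\end{corollary}

We make no claim on existence for disjoint $S_0,S_1$.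

All proofs start from one observation (Section~\ref{sec:equation}): along a geodesic every point moves monotonically from $S_0$ to $S_1$, so the hypersurfaces foliate the region between $S_0$ and $S_1$, and the parameter $t$ becomes a function $T$ on that region which solves a quasilinear \emph{elliptic} equation. Where $S_0$ and $S_1$ cross, the region pinches to an edge. Section~\ref{sec:cylinder} analyzes the equation at the edge in the flat case, where the constants $\pi/\sqrt2$ and $m(m+3)$ can be read off by separating variables, and proves Theorem~\ref{thm:cylinder}. Section~\ref{sec:general} proves Theorem~\ref{thm:general} and Corollary~\ref{cor:dense}. Section~\ref{sec:calibration} depends only on Section~\ref{sec:equation} and proves Theorem~\ref{thm:unique}.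

\section{The geodesic equation and the time function}\label{sec:equation}

For a timelike vector or covector we write $|\xi|=\sqrt{-g(\xi,\xi)}$. At each point, $\mathcal K$ denotes the set of timelike covectors that are positive on future timelike vectors; it is an open convex cone, and a timelike covector lies in $\mathcal K$ as soon as it is positive on one future timelike vector. Future unit timelike vectors satisfy the reversed Cauchy--Schwarz inequality $-g(n,\nu)\ge1$, with equality only if $n=\nu$.

\subsection{Cauchy hypersurfaces as graphs}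

By the splitting theorem of Bernal and S\'anchez \cite{BernalSanchez} we may write $M=\mathbb R\times S$ with $S$ compact and connected, $\partial_\tau$ future timelike, and all slices $\{\tau\}\times S$ spacelike Cauchy hypersurfaces. An element of $\mathfrak C(M,g)$ meets each line $\mathbb R\times\{x\}$ exactly once, and transversally because it is spacelike, so it is a graph $\Gamma_f$ with $f\in C^\infty(S)$. Conversely, let $\Gamma_f$ be spacelike. On an inextendible timelike curve $\tau$ takes all real values while $f$ is bounded, so $\tau-f$ changes sign. At points of $\Gamma_f$ the conormal $d\tau-df$ is timelike and equals $1$ on $\partial_\tau$, so it lies in $\mathcal K$. The curve can therefore cross $\Gamma_f$ only from below, hence exactly once, and $\Gamma_f$ is Cauchy.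

Thus $\mathfrak C(M,g)$ is the open set of $f\in C^\infty(S)$ with spacelike graph, and a smooth path is a smooth function $f:[0,1]\times S\to\mathbb R$ with spacelike graphs; a piecewise smooth path is continuous and smooth on each $[t_j,t_{j+1}]\times S$. For a path we write
\[
F(t,x)=(f(t,x),x),\qquad p=\partial_tf,\qquad q=d_xf,\qquad f_i=f(i,\cdot),\qquad \delta=f_1-f_0 ,
\]
and we call the hypersurfaces $F(t,S)$ the \emph{leaves}.

\subsection{The energy}

In local coordinates $x^i$ on $S$ write $\mathrm{dvol}_M=\mu\,d\tau\,dx$. Along $\Gamma_f$ put $\xi=d\tau-df\in\mathcal K$. Then $n=-\xi^\sharp/|\xi|$ is the future unit normal, and $a:=-g(\partial_\tau,n)=1/|\xi|$. The velocity $\partial_tF=p\,\partial_\tau$ has normal component $u=ap$. Since $\partial_\tau-an$ is tangent to the graph, contracting $\mathrm{dvol}_M$ with $\partial_\tau$ and restricting gives $\mu\,dx=a\,\mathrm{dvol}_{\Gamma_f}$. Hence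
\begin{equation}\label{eq:densities}
\mathrm{dvol}_{\Gamma_f}=\mu|\xi|\,dx,\qquad u\,\mathrm{dvol}_{\Gamma_f}=\mu p\,dx,\qquad u^2\,\mathrm{dvol}_{\Gamma_f}=p^2\omega\,dx,\qquad \omega(x,f,q):=\mu a .
\end{equation}
On the flat cylinder, $\omega=(1-q^2)^{-1/2}$. Differentiating $|\xi|^2=-g(\xi,\xi)$ with $\xi=d\tau-q_i\,dx^i$ gives $\partial|\xi|/\partial q_i=g(\xi,dx^i)/|\xi|=-n^i$, where $n^i=dx^i(n)$. Therefore
\begin{equation}\label{eq:omegaq}
\omega_{q_i}=\mu a^2n^i .
\end{equation}
Under changes of coordinates on $S$, the quantities $\mu,\omega,\omega_f$ are densities and $\omega_{q_i}$ is a vector density. The divergence $\partial_iV^i$ of a vector density is a well-defined density with zero integral over $S$, so the formulas below are global.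

Let $E(\gamma)=\frac12\int_0^1\|\dot\gamma\|^2dt=\frac12\iint p^2\omega\,dx\,dt$. For a variation $\gamma_s$ with fixed endpoints, compatibility of $\nabla$ with the metric and vanishing torsion give $\frac{d}{ds}E=\int\langle\nabla_t\partial_s\gamma,\dot\gamma\rangle\,dt=-\int\langle\partial_s\gamma,\nabla_t\dot\gamma\rangle\,dt$. The metric is positive definite, so a smooth path is a geodesic if and only if it is critical for $E$, that is, if and only if the Euler--Lagrange equation of $\frac12p^2\omega(x,f,q)$ holds:
\begin{equation}\label{eq:geodesic}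
\partial_t(p\omega)=\tfrac12p^2\omega_f-\tfrac12\partial_i(p^2\omega_{q_i}).
\end{equation}
Every term of \eqref{eq:geodesic} other than $\omega p_t$ contains a factor $p$. This is the source of monotonicity.

\begin{lemma}\label{lem:basic}
Let $f$ be a geodesic.
\begin{itemize}
\item[(a)] There is a smooth function $P>0$ on $[0,1]\times S$ with $p=P\delta$. In particular $p(t,x)$ has the sign of $\delta(x)$ for all $t$, and $f(t,x)=f_0(x)$ for all $t$ if $\delta(x)=0$.
\item[(b)] Put $J^0=p^2\omega=\mu pu$ and $J^i=p^3\omega_{q_i}=\mu pu^2n^i$. Then $\partial_tJ^0+\partial_iJ^i=0$ on $[0,1]\times S$. In particular the squared speed $\int_SJ^0(t,x)\,dx$ is constant.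
\end{itemize}
\end{lemma}

\begin{proof}
(a) Write $p_i=\partial_ip$. By the chain rule $\partial_t\omega=p\omega_f+p_i\omega_{q_i}$. Expanding \eqref{eq:geodesic},
\begin{equation}\label{eq:Q}
p_t=pQ,\qquad Q=-\omega^{-1}\big[\tfrac12p\,\omega_f+2p_i\omega_{q_i}+\tfrac12p\,\partial_i(\omega_{q_i})\big],
\end{equation}
and $Q$ is smooth on $[0,1]\times S$. With $H(t,x)=\exp\int_0^tQ$ we get $p=p(0,\cdot)H$ and $\delta=p(0,\cdot)\int_0^1H\,dt$, so $P=H/\int_0^1H\,dt$.

(b) Multiply \eqref{eq:geodesic} by $2p$. The left side becomes $\partial_t(p^2\omega)+p^2\partial_t\omega=\partial_t(p^2\omega)+p^3\omega_f+p^2p_i\omega_{q_i}$, and the right side becomes $p^3\omega_f-\partial_i(p^3\omega_{q_i})+p^2p_i\omega_{q_i}$. The second expressions for $J^0,J^i$ follow from \eqref{eq:densities} and \eqref{eq:omegaq}.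
\end{proof}

\begin{example}\label{ex:slices}
Let $g=-d\tau^2+R(\tau)^2g_S$ on $\mathbb R\times S$ and let $f=f(t)$ be a path of slices. Then $n^i=0$ and $\omega=R^n\sqrt{\det g_S}$, so \eqref{eq:geodesic} reads $\partial_t(pR^n)=\frac12p^2(R^n)'$; where $p\ne0$ this says that $p^2R^n$ is constant. Any two slices are joined by the geodesic along which $\int_0^{f(t)}R^{n/2}d\tau$ is affine in $t$.
\end{example}

\subsection{The time function}

Let $f$ be a geodesic and let $D_*$ be the set of $(\tau,x)$ with $\delta(x)\ne0$ and $\tau$ in the closed interval with endpoints $f_0(x),f_1(x)$. By Lemma~\ref{lem:basic}(a), $F:[0,1]\times\{\delta\ne0\}\to D_*$ is a diffeomorphism. The \emph{time function} $T:D_*\to[0,1]$ is defined by $T(F(t,x))=t$; it is smooth, its level sets are the leaves, and we regard $p,u,n,\xi$ as fields on $D_*$.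

\begin{lemma}\label{lem:time}
On $D_*$ we have $dT=\xi/p$. The vector field $Y=u^2n$ has components $Y^t=u$, $Y^i=u^2n^i$ in the chart $(t,x)$, so that $J^0=\mu pY^t$, $J^i=\mu pY^i$ and $\operatorname{div}Y=0$. Over $\{\delta>0\}$ we have $dT\in\mathcal K$, $|dT|=1/u$, and
\begin{equation}\label{eq:PDE}
\operatorname{div}\big(|dT|^{-3}\nabla T\big)=0 .
\end{equation}
\end{lemma}

\begin{proof}
Differentiating $\tau=f(T,x)$ gives $d\tau=p\,dT+q_i\,dx^i$, that is $dT=\xi/p$. Since $\xi(n)=|\xi|$, we get $dT(n)=|\xi|/p=1/u$ and $Y^t=dT(Y)=u$. In the chart $(t,x)$ the volume is $\mu|p|\,dt\,dx$, so Lemma~\ref{lem:basic}(b) says $\operatorname{div}Y=0$. Where $p>0$, $|dT|=1/u$ and $\nabla T=\xi^\sharp/p=-n/u$, so $|dT|^{-3}\nabla T=-Y$.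
\end{proof}

Equation \eqref{eq:PDE} has a variational meaning. Over $\{\delta>0\}$, \eqref{eq:densities} gives $u^2\,\mathrm{dvol}\,dt=u\,\mu p\,dx\,dt=|dT|^{-1}\mathrm{dvol}_M$, so the energy is $\frac12\int\Phi(dT)\,\mathrm{dvol}_M$ with $\Phi(\xi)=|\xi|^{-1}$. The derivative of $\Phi$ is $D\Phi(\xi)\zeta=|\xi|^{-3}g(\xi,\zeta)$, and \eqref{eq:PDE} is the Euler--Lagrange equation of this functional. Although $g$ is Lorentzian, $\Phi$ is strictly convex on $\mathcal K$: writing $\zeta=\zeta_0\,\xi/|\xi|+\zeta_\perp$ with $\zeta_\perp\perp\xi$ spacelike or zero,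
\begin{equation}\label{eq:hessian}
D^2\Phi(\xi)(\zeta,\zeta)=|\xi|^{-3}\Big(g(\zeta,\zeta)+\frac{3g(\xi,\zeta)^2}{|\xi|^2}\Big)=|\xi|^{-3}\big(2\zeta_0^2+g(\zeta_\perp,\zeta_\perp)\big)>0\qquad(\zeta\ne0).
\end{equation}

\begin{lemma}\label{lem:difference}
Let $T,T'$ be smooth solutions of \eqref{eq:PDE} with $dT,dT'\in\mathcal K$. Then $w=T'-T$ satisfies $\operatorname{div}(\mathbf B\,dw)=0$, where $\mathbf B=\int_0^1D^2\Phi(dT+s\,dw)\,ds$ is smooth and positive definite.
\end{lemma}

\begin{proof}
The segment from $dT$ to $dT'$ stays in the convex cone $\mathcal K$, and $D\Phi(dT')-D\Phi(dT)=\mathbf B\,dw$.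
\end{proof}

The equation for $w$ has no zeroth-order term, because $\Phi$ depends on $dT$ and not on $T$. We use three facts about an operator $\mathcal L=a^{kl}\partial_k\partial_l+b^k\partial_k$ with continuous coefficients and $(a^{kl})$ positive definite on a connected open set $\Omega$; see \cite[Ch.~3]{GT}.
\begin{itemize}
\item[(M1)] At an interior minimum of $\phi\in C^2$ one has $\mathcal L\phi\ge0$.
\item[(M2)] Strong maximum principle: if $\mathcal Lw=0$ and $w$ attains its minimum in $\Omega$, then $w$ is constant.
\item[(M3)] Hopf's lemma: suppose that near $y\in\partial\Omega$ the boundary is a smooth hypersurface up to which the coefficients are continuous, $(a^{kl})$ is positive definite and $w$ is $C^1$. If $\mathcal Lw=0$ and $w>w(y)$ in $\Omega$, then the inward normal derivative of $w$ at $y$ is positive.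
\end{itemize}

\section{The flat cylinder}\label{sec:cylinder}

\subsection{The boost solution and its linearization}

Near a transversal intersection point, two spacelike curves in the flat plane look like two rays from the origin. In the wedge $\{|\tau|<x\}$ use the Lorentzian polar coordinates
\[
x=\rho\cosh\eta,\qquad \tau=\rho\sinh\eta,\qquad g=d\rho^2-\rho^2d\eta^2,\qquad \mathrm{dvol}=\rho\,d\eta\,d\rho .
\]
Put $\mathsf D=(\mathsf D_0,\mathsf D_1)=(\partial_\eta,\rho\partial_\rho)$ and $N(\zeta)=\zeta_0^2-\zeta_1^2$, so that $|dT|^2=\rho^{-2}N(\mathsf DT)$. Let $(G^0,G^1)=N^{-3/2}(-\zeta_0,\zeta_1)$ be the gradient of $N^{-1/2}$, evaluated at $\zeta=\mathsf DT$. Then $|dT|^{-3}\nabla T=\rho\,G^0\partial_\eta+\rho^2G^1\partial_\rho$, whose divergence is $\rho^{-1}[\rho^2\partial_\eta G^0+\partial_\rho(\rho^3G^1)]$. So \eqref{eq:PDE} reads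
\begin{equation}\label{eq:polar}
\partial_\eta G^0+\rho\partial_\rho G^1+3G^1=0 .
\end{equation}
The function $\eta/c$ makes $G^0$ constant and $G^1=0$, so it solves \eqref{eq:polar}. Its level sets are the rays $\tau=x\tanh(ct)$: the ray $\tau=0$ is boosted at constant rate until it reaches rapidity $c$.

The Hessian of $N^{-1/2}$ at $(1/c,0)$ is $c^3\operatorname{diag}(2,1)$, in accordance with \eqref{eq:hessian}. Hence the linearization of \eqref{eq:polar} at $\eta/c$ is $c^3\mathcal L_0$, where
\begin{equation}\label{eq:L0}
\mathcal L_0=2\partial_\eta^2+(\rho\partial_\rho)^2+3\rho\partial_\rho .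
\end{equation}
On the strip $0<\eta<c$, the function $\rho^\lambda\sin(j\pi\eta/c)$ solves $\mathcal L_0\phi=0$ exactly when
\begin{equation}\label{eq:indicial}
\lambda(\lambda+3)=2\pi^2j^2/c^2 .
\end{equation}
Let $\lambda_j(c)$ be the positive root. These numbers explain both nonexistence theorems. Let $w$ be the difference of two solutions that agree to leading order at the edge $\rho=0$. Two constraints act on it.
\begin{itemize}
\item If both solutions come from \emph{smooth} geodesics, $w$ is a smooth function of $(\eta,\rho)$ up to $\rho=0$, so it vanishes to an integer order $m\ge1$ or to infinite order.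
\item If $w$ is \emph{positive}, it cannot decay much faster than the only positive mode $\rho^{\lambda_1}\sin(\pi\eta/c)$.
\end{itemize}
Now $\lambda_1(c)<1$ if and only if $2\pi^2/c^2<4$, that is $c>\pi/\sqrt2$. In that case the bound $w=O(\rho)$ already contradicts positivity; this is Theorem~\ref{thm:cylinder}. For general $c$, if $w$ vanishes on both sides of the strip, an integer order of vanishing $m$ must be one of the $\lambda_j(c)$. Condition \eqref{eq:NR} says that no $\lambda_j(c)$ is an integer, so $w$ vanishes to infinite order, which again contradicts positivity; this is Theorem~\ref{thm:general}.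

\subsection{A lower bound for positive solutions at an edge}

We prove the second constraint once, in a form that serves both theorems.

\begin{definition}\label{def:edge}
An \emph{edge datum} consists of a compact manifold $\Sigma$ without boundary (a finite set is allowed), a smooth function $c:\Sigma\to(0,\infty)$, a region
\[
\bar E=\{(\eta,\rho,z):0\le\rho\le\rho_1,\ z\in\Sigma,\ \eta_0(\rho,z)\le\eta\le\eta_1(\rho,z)\},
\]
a smooth function $T$ on $\bar E$, and an operator $\mathcal L$ on $E=\bar E\cap\{\rho>0\}$, such that:
\begin{itemize}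
\item[(E1)] $(T,\rho,z):\bar E\to[0,1]\times[0,\rho_1]\times\Sigma$ is a diffeomorphism, and $T=\eta/c(z)$ at $\rho=0$;
\item[(E2)] $\mathcal L=\mathcal L_0+\rho\,\mathcal E$ has positive definite principal part on $E$, and in each chart of a finite atlas of $\Sigma$ the operator $\mathcal E$ is a linear combination, with coefficients smooth and bounded up to $\rho=0$, of $\partial_\eta$, $\rho\partial_\rho$, $\partial_{z^i}$ and products of two of them.
\end{itemize}
The sets $\{T=0\}$ and $\{T=1\}$ are the \emph{sides}.
\end{definition}

In the product coordinates of (E1), integration in $\rho$ shows that a smooth function on $\bar E$ vanishing at $\rho=0$ is $\rho$ times a smooth function on $\bar E$. We call this \emph{division by $\rho$}.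

\begin{lemma}\label{lem:barrier}
Consider an edge datum and put $c_*=\min_\Sigma c$. Let $w\ge0$ be continuous on $\bar E$ and smooth on $E$, with $\mathcal Lw=0$ on $E$ and $w>0$ on $E\cap\{0<T<1\}$. If $\lambda>0$ and $\lambda(\lambda+3)>2\pi^2/c_*^2$, then there are $\varepsilon>0$ and $\rho_0\in(0,\rho_1)$ with $w\ge\varepsilon\rho^\lambda$ on $\{T=\frac12,\ \rho\le\rho_0\}$.
\end{lemma}

\begin{proof}
We look for a strict subsolution that vanishes on the sides. The natural candidate $\rho^\lambda\sin\pi T$ uses $T$ in place of $\eta/c$ so as to vanish exactly on the sides. To leading order $\mathcal L_0$ maps it to a positive multiple of itself, but this margin vanishes on the sides, where it cannot absorb the error $\rho\,\mathcal E$. We add a small convex correction. Let $\kappa=\lambda(\lambda+3)-2\pi^2/c_*^2>0$, choose $\alpha\in(0,1)$ with $\alpha\lambda(\lambda+3)\le2\kappa$, and set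
\[
b=\rho^\lambda s(T),\qquad s(T)=\sin\pi T-\alpha T(1-T).
\]
By concavity $\sin\pi T\ge2\min(T,1-T)\ge2T(1-T)$ on $[0,1]$. Since $s''=-\pi^2\sin\pi T+2\alpha$, at every $z\in\Sigma$, with $c^*=\max_\Sigma c$,
\[
\frac{2}{c^2}s''+\lambda(\lambda+3)s\ \ge\ \kappa\sin\pi T+\frac{4\alpha}{c^2}-\alpha\lambda(\lambda+3)T(1-T)\ \ge\ \frac{4\alpha}{(c^*)^2}.
\]
Division by $\rho$ applied to $T-\eta/c$ gives $T_\eta=1/c+O(\rho)$, and $T_{\eta\eta}$, $\rho T_\rho$, $(\rho\partial_\rho)^2T$ are $O(\rho)$. Also
\[
\rho^{-\lambda}\mathcal L_0b=2s''T_\eta^2+\lambda(\lambda+3)s+2s'T_{\eta\eta}+(2\lambda+3)s'\rho T_\rho+s''(\rho T_\rho)^2+s'(\rho\partial_\rho)^2T .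
\]
Each of $\partial_\eta,\rho\partial_\rho,\partial_{z^i}$ maps $\rho^\lambda$ times a smooth function on $\bar E$ to a function of the same form, so $\mathcal Eb=O(\rho^\lambda)$. Hence $\mathcal Lb\ge\rho^\lambda[4\alpha/(c^*)^2-C\rho]>0$ for $0<\rho\le\rho_0$, with a suitable $\rho_0<\rho_1$.

Next, $w\ge\varepsilon_0T(1-T)$ on the compact set $K=\bar E\cap\{\rho=\rho_0\}$ for some $\varepsilon_0>0$. It suffices to prove this near each $y\in K$. If $w(y)>0$ it follows from continuity. If $w(y)=0$, then $y$ lies on a side, say $T=0$. In the coordinates $(T,\rho,z)$, (M3) gives $\partial_Tw(y)>0$; so $\partial_Tw\ge\varepsilon_0>0$ near $y$, and integrating from the side, where $w\ge0$, gives $w\ge\varepsilon_0T$. As $s\le\sin\pi T\le\pi\min(T,1-T)\le2\pi T(1-T)$, we obtain $w\ge\varepsilon b$ on $K$ for some $\varepsilon>0$.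

On the compact set $\bar E\cap\{\rho\le\rho_0\}$ the continuous function $w-\varepsilon b$ is nonnegative on $K$, and on the sides and at $\rho=0$, where $b=0$. A negative minimum would be attained in the interior, where (M1) gives $\mathcal L(w-\varepsilon b)\ge0$, whereas $\mathcal L(w-\varepsilon b)=-\varepsilon\mathcal Lb<0$. So $w\ge\varepsilon\rho^\lambda s(T)$, and $s(\frac12)=1-\frac\alpha4\ge\frac34$; rename $\varepsilon$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:cylinder}}

Suppose that $f$ is a geodesic from $S_0$ to $S_1$. Here $\delta=k\sin x$, so Lemma~\ref{lem:basic}(a) gives $p>0$ on $[0,1]\times(0,\pi)$ and $f(t,0)=f(t,\pi)=0$. Let $T$ be the time function on $D=\{0<x<\pi,\ 0\le\tau\le k\sin x\}$, a subset of the wedge $\{0\le\tau<x\}$. We compare $T$ with the boost solution and set $w=T-\eta/c$.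

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.7]
\fill[gray!25] (0,0) -- plot[domain=0:1.49,samples=20] ({0.3*cosh(\x)},{0.3*sinh(\x)}) -- plot[domain=0.699:0,samples=15] (\x,{0.98*sin(\x r)}) -- cycle;
\draw[thick] (0,0) -- (3.1416,0) node[midway,below] {$S_0$};
\draw[thick] plot[domain=0:3.1416,samples=40] (\x,{0.98*sin(\x r)});
\node at (2.5,0.85) {$S_1$};
\node at (1.6,0.45) {$D$};
\draw[dashed] (0,0) -- (1.15,1.15) node[left] {$\tau=x$};
\draw[dotted,thick] (0,0) -- (0.338,0.156) (0,0) -- (0.463,0.353);
\begin{scope}[xshift=4.1cm]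
\fill[gray!25] (0,0) -- (2.3,0) .. controls (2.0,0.25) and (1.7,0.6) .. (1.49,1) -- (0,1) -- cycle;
\draw[thick] (0,0) -- (0,1) node[midway,left] {$S_0$};
\draw[thick] (2.3,0) .. controls (2.0,0.25) and (1.7,0.6) .. (1.49,1);
\node at (2.1,0.6) {$S_1$};
\draw[dotted,thick] (0.5,0) -- (0.5,1) (1,0) -- (1,1);
\draw[->] (0,0) -- (2.6,0) node[right] {$\eta$};
\draw[->] (0,1) -- (0,1.25) node[left] {$\rho$};
\node[below] at (2.3,0) {$c$};
\end{scope}
\end{tikzpicture}
\caption{Left: the region $D$ between $S_0=\{\tau=0\}$ and $S_1=\{\tau=k\sin x\}$; the shaded part is $\{\rho\le\rho_1\}$, near the intersection point at the origin. Right (schematic): the shaded part in the coordinates $x=\rho\cosh\eta$, $\tau=\rho\sinh\eta$. The intersection point opens up to the segment $\rho=0$, $0\le\eta\le c$, and the dotted rays become vertical lines.}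
\label{fig:edge}
\end{figure}

\emph{Step 1: $T$ is smooth in $(\eta,\rho)$ up to $\rho=0$.} The function $T$ is not even continuous at the origin, through which all leaves pass; polar coordinates separate the leaves by their slopes (Figure~\ref{fig:edge}). Write $f=x\varphi$ with $\varphi(t,x)=\int_0^1f_x(t,sx)\,ds$, which is smooth on $[0,1]\times[0,\pi]$ with $|\varphi|<1$. Along $F$,
\[
\eta=\operatorname{artanh}\varphi,\qquad\rho=x\sqrt{1-\varphi^2},
\]
both smooth up to $x=0$. At $x=0$ we have $\partial_x\rho=\sqrt{1-\varphi^2}>0$, so for small $\rho_1$ we can solve $x=X(t,\rho)$ smoothly on $[0,1]\times[0,\rho_1]$. Since $X(t,0)=0$ for all $t$, the $t$-derivative of $\eta$ at fixed $\rho=0$ is $\varphi_t/(1-\varphi^2)$, and $\varphi_t(t,0)=\lim_{x\to0}p/x=kP(t,0)>0$; here we use that $S_0$ and $S_1$ cross transversally. After decreasing $\rho_1$, the map $t\mapsto\eta$ is increasing with positive derivative at each fixed $\rho\le\rho_1$, from $\eta=0$ on $S_0$ to a value $\eta_1(\rho)$ on $S_1$, with $\eta_1(0)=\operatorname{artanh}k=c$. Inverting, $T$ is smooth with $T_\eta>0$ on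 $\bar E=\{0\le\rho\le\rho_1,\ 0\le\eta\le\eta_1(\rho)\}$, and $(T,\rho)$ maps $\bar E$ diffeomorphically onto $[0,1]\times[0,\rho_1]$.

\emph{Step 2: $w=O(\rho)$.} At $\rho=0$ we have $\mathsf DT=(T_\eta,0)$ with $T_\eta>0$, so $G^0,G^1$ are smooth up to $\rho=0$, and there $G^1=0$, $\rho\partial_\rho G^1=0$, $G^0=-T_\eta^{-2}$. Letting $\rho\to0$ in \eqref{eq:polar} shows that $T(\cdot,0)$ is affine; it goes from $0$ to $1$ on $[0,c]$, so $T(\eta,0)=\eta/c$. Thus (E1) holds with $\Sigma$ a point, and division by $\rho$ gives $|w|\le C\rho$ on $\bar E$.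

\emph{Step 3: $w>0$ in the interior of $D$.} The covector $d\eta$ is timelike and $\partial_\tau\eta>0$, so both $T$ and $\eta/c$ solve \eqref{eq:PDE} with differentials in $\mathcal K$, and Lemma~\ref{lem:difference} applies. In the chart $(t,x)$ the function $w=t-\frac1c\operatorname{artanh}\varphi(t,x)$ is continuous on the closed rectangle $[0,1]\times[0,\pi]$. Its boundary values are: $0$ at $t=0$; $0$ at $x=0$, by Step 2; $t$ at $x=\pi$, since $\varphi(t,\pi)=0$; and $1-\frac1c\operatorname{artanh}\frac{k\sin x}{x}>0$ at $t=1$, $0<x<\pi$, since $\sin x<x$. So $w$ is nonnegative on the boundary and not constant. If $w\le0$ at an interior point, its minimum over the rectangle would be attained in the interior, contradicting (M2).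

\emph{Step 4: the equation at the edge.} Subtract \eqref{eq:polar} for $\eta/c$ from \eqref{eq:polar} for $T$. With summation over $l=0,1$, we get $\mathcal Lw=0$ on $E$, where
\[
c^3\mathcal L\phi=\partial_\eta(B^{0l}\mathsf D_l\phi)+(\rho\partial_\rho+3)(B^{1l}\mathsf D_l\phi),\qquad B=\int_0^1\operatorname{Hess}(N^{-1/2})\big((\tfrac1c,0)+s\,\mathsf Dw\big)\,ds .
\]
The matrix $B$ is positive definite by \eqref{eq:hessian}, smooth on $\bar E$, and equal to $c^3\operatorname{diag}(2,1)$ at $\rho=0$, where $\mathsf Dw=0$. So $B=c^3\operatorname{diag}(2,1)+\rho\tilde B$ with $\tilde B$ smooth. The constant part produces $\mathcal L_0$. In the remainder the factor $\rho$ commutes with $\partial_\eta$, and $\rho\partial_\rho(\rho\psi)=\rho(\psi+\rho\partial_\rho\psi)$, so the remainder has the form $\rho\,\mathcal E$ required in (E2).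

\emph{Step 5: conclusion.} Since $c>\pi/\sqrt2$, we have $2\pi^2/c^2<4$, and there is $\lambda\in(0,1)$ with $\lambda(\lambda+3)>2\pi^2/c^2$. This is the only use of the hypothesis on $c$. Lemma~\ref{lem:barrier} and Step 2 give $\varepsilon\rho^\lambda\le w\le C\rho$ on $\{T=\frac12\}$ for all small $\rho>0$, which is impossible. \hfill$\square$

\medskip
For $c\le\pi/\sqrt2$ Lemma~\ref{lem:barrier} applies only with $\lambda>1$, and its conclusion is then compatible with Step 2.

\section{Nonexistence in every spatially compact spacetime}\label{sec:general}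

In a general spacetime there is no explicit solution to compare with, and the rapidity may be small. We therefore compare two hypothetical geodesics, from $S_0$ to $S_1$ and from $S_0$ to $S_1'$. Because $S_1'$ lies below $S_1$, the difference of the time functions is positive; because $S_1'=S_1$ near $\Sigma$, it vanishes on both sides of the edge, and this allows the following sharpening of the bound $w=O(\rho)$.

\begin{lemma}\label{lem:flat}
Consider an edge datum for which \eqref{eq:NR} holds on a dense subset of $\Sigma$. Let $w$ be smooth on $\bar E$, vanish at $\rho=0$ and on both sides, and satisfy $\mathcal Lw=0$ on $E$. Then $w=O(\rho^m)$ for every $m$.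
\end{lemma}

\begin{proof}
We show by induction that $w=\rho^mw_m$ with $w_m$ smooth on $\bar E$; the case $m=1$ is division by $\rho$. Since $\rho\partial_\rho(\rho^m\psi)=\rho^m(m\psi+\rho\psi_\rho)$ and $\mathcal E(\rho^mw_m)=O(\rho^m)$, dividing $\mathcal Lw=0$ by $\rho^m$ and letting $\rho\to0$ gives
\[
2\partial_\eta^2w_m+m(m+3)w_m=0\qquad\text{at }\rho=0,\ 0\le\eta\le c(z).
\]
Also $w_m=0$ on the sides for $\rho>0$, hence by continuity at $\rho=0$, where the sides are $\eta=0$ and $\eta=c(z)$. A nonzero solution is a multiple of $\sin(\sqrt{m(m+3)/2}\;\eta)$ and requires $c(z)\sqrt{m(m+3)/2}=j\pi$ for an integer $j\ge1$. By \eqref{eq:NR}, $w_m(\cdot,0,z)=0$ for a dense set of $z$, hence for all $z$, and division by $\rho$ gives $w_{m+1}$.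
\end{proof}

\subsection{Polar coordinates around $\Sigma$}

Let $f_0,f_1,U,\Sigma,c$ be as in Theorem~\ref{thm:general}. Since $d\delta\ne0$ on $\Sigma$, the zero set of $\delta$ is a hypersurface near each point of $\Sigma$, and the local positive side is connected and meets $U$, hence lies in $U$. So $\Sigma$ is a compact hypersurface of $S$ (a finite set if $n=1$), and it has a two-sided collar with coordinates $(r,z')$, $r=\delta$, $z'\in\Sigma$, in which $U=\{r>0\}$.

We identify $\Sigma$ with its image in $S_0$, a compact spacelike submanifold of codimension two in $M$. Let $n_0$ be the future unit normal of $S_0$ and $e\in TS_0$ the unit normal of $\Sigma$ pointing into $U$. The map $(X^0,X^1,z)\mapsto\exp_z(X^0n_0+X^1e)$ gives coordinates on a neighborhood of $\Sigma$, by the inverse function theorem and compactness. If $z^2,\dots,z^n$ are local coordinates on $\Sigma$, the metric matrix along $\Sigma$ is $\operatorname{diag}(-1,1,g_\Sigma)$. On $\{X^1>|X^0|\}$ put $X^0=\rho\sinh\eta$, $X^1=\rho\cosh\eta$. The frame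
\[
\rho^{-1}\partial_\eta=\cosh\eta\,\partial_{X^0}+\sinh\eta\,\partial_{X^1},\qquad\partial_\rho=\sinh\eta\,\partial_{X^0}+\cosh\eta\,\partial_{X^1},\qquad\partial_{z^i}
\]
differs from the coordinate frame by a boost. Hence the metric matrix in this frame is a smooth function of $(\eta,\rho,z)$ up to $\rho=0$, with value $\operatorname{diag}(-1,1,g_\Sigma)$ at $\rho=0$. Moreover $\mathrm{dvol}_M=\rho\,\mathsf v\,d\eta\,d\rho\,dz$ with $\mathsf v>0$ smooth up to $\rho=0$, where it equals $\mathsf v_0(z)=\sqrt{\det g_\Sigma}$.

\begin{lemma}\label{lem:polar}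
Let $f$ be a geodesic from $S_0$ to $S_1$ with time function $T$. For small $\rho_1>0$ there are smooth functions $\eta_0,\eta_1$ on $[0,\rho_1]\times\Sigma$, with $\eta_0(0,z)=0$ and $\eta_1(0,z)=c(z)$, depending only on $f_0$ and $f_1$ near $\Sigma$, such that $T$ is a smooth function on $\bar E=\{0\le\rho\le\rho_1,\ \eta_0\le\eta\le\eta_1\}$ with $T_\eta>0$, and $(T,\rho,z):\bar E\to[0,1]\times[0,\rho_1]\times\Sigma$ is a diffeomorphism. In the coordinates $(\eta,\rho,z)$, the map $F$ extends continuously from $[0,1]\times\{0<r\le r_0\}$, $r_0$ small, to a map $[0,1]\times\{0\le r\le r_0\}\to\bar E$ sending $r=0$ to $\rho=0$.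
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:basic}(a), $f=f_0$ on $\Sigma$, so all leaves contain $\Sigma$. Along $F$ the functions $X^j$ vanish at $r=0$, so $X^j=r\hat X^j(t,r,z')$ with $\hat X^j$ smooth.

At $r=0$, the vector $V=\hat X^0n_0+\hat X^1e$ is the component of $\partial_rF$ normal to $\Sigma$. The vector $\partial_rF$ is tangent to the leaf and not to $\Sigma$, and the leaf contains $\Sigma$; so $V$ is nonzero and tangent to the leaf, hence spacelike: $|\hat X^1|>|\hat X^0|$. At $t=0$ we have $\hat X^0=0<\hat X^1$, so $\hat X^1>|\hat X^0|$ for all $t$ by continuity. Therefore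
\[
\eta=\operatorname{artanh}(\hat X^0/\hat X^1),\qquad\rho=r\sqrt{(\hat X^1)^2-(\hat X^0)^2}
\]
are smooth along $F$ for $|r|$ small. Let $\beta_0n_0+\beta_1e$ be the component of $\partial_\tau$ normal to $\Sigma$. Removing a spacelike orthogonal component from a future timelike vector leaves a future timelike vector, so $\beta_0>|\beta_1|$. From $\partial_tF=p\,\partial_\tau$ and $p=Pr$ we get $\partial_t\hat X^j=P\beta_j$ at $r=0$, and
\begin{equation}\label{eq:etat}
\partial_t\eta=P\,\frac{\hat X^1\beta_0-\hat X^0\beta_1}{(\hat X^1)^2-(\hat X^0)^2}>0\qquad\text{at }r=0 .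
\end{equation}
At $r=0$, $t=0$ we have $\eta=0$. At $r=0$, $t=1$, the normal $n_1$ of $S_1$ is orthogonal to $\Sigma$ and to $V$, which is a multiple of $\sinh\eta\,n_0+\cosh\eta\,e$. So $n_1=\cosh\eta\,n_0+\sinh\eta\,e$ and $-g(n_0,n_1)=\cosh\eta$; as $\eta>0$ by \eqref{eq:etat}, $\eta=c(z)$.

Consider $(t,r,z')\mapsto(t,\rho,z)$. At $r=0$ it is given by $\rho=0$, $z=z'$, and $\partial_r\rho>0$, so its differential is invertible and it is injective on the compact set $\{r=0\}$. It is therefore a diffeomorphism near that set, preserving the sign of the second variable, and we may use $(t,\rho,z)\in[0,1]\times[0,\rho_1]\times\Sigma$ as coordinates. At $\rho=0$ the two coordinate systems agree for all $t$, so \eqref{eq:etat} also holds at fixed $(\rho,z)$, and for small $\rho_1$ it persists for $\rho\le\rho_1$. Inverting $t\mapsto\eta$ gives the statements on $T$, with $\eta_i$ the value of $\eta$ at $t=i$. This value is obtained from the map $F(i,\cdot)$ on the collar, so it depends only on $f_i$ near $\Sigma$. The last statement holds because $\eta,\rho,z$ are smooth along $F$ up to $r=0$.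
\end{proof}

\subsection{Proof of Theorem~\ref{thm:general}}

Suppose that both pairs are joined by geodesics $f,f'$. The function $f_1'-f_0$ is positive on $U$ and equals $\delta$ near $\Sigma$, so everything above applies to $f'$, with the same region $\bar E$ for small $\rho_1$. The time function $T$ is defined on $D=\{x\in U,\ f_0\le\tau\le f_1\}$ and $T'$ on $D'=\{x\in U,\ f_0\le\tau\le f_1'\}\subset D$. Let $w=T'-T$ on $D'$. On $\bar E$ it is smooth, and it vanishes on the sides $\eta=\eta_0$ and $\eta=\eta_1$, where $T=T'=0$ and $T=T'=1$.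

\emph{Step 1: the equation in polar coordinates.} Put $\mathsf D=(\mathsf D_0,\dots,\mathsf D_n)=(\partial_\eta,\rho\partial_\rho,\rho\partial_{z^2},\dots,\rho\partial_{z^n})$. The components of $dT$ in the frame above are $\rho^{-1}\mathsf DT$, so $|dT|^2=\rho^{-2}N(\mathsf DT)$, where $N$ is a quadratic form with coefficients smooth up to $\rho=0$ and $N(\zeta)=\zeta_0^2-\zeta_1^2-g_\Sigma^{ii'}\zeta_i\zeta_{i'}$ at $\rho=0$. The functional $\int|dT|^{-1}\mathrm{dvol}_M$ becomes $\int\rho^2\,\mathsf vN^{-1/2}\,d\eta\,d\rho\,dz$. With $G^l=\partial_{\zeta_l}(\mathsf vN^{-1/2})$ evaluated at $\mathsf DT$, its Euler--Lagrange equation is $\partial_\eta(\rho^2G^0)+\partial_\rho(\rho^3G^1)+\partial_{z^i}(\rho^3G^i)=0$. Dividing by $\rho^2$, \eqref{eq:PDE} reads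
\begin{equation}\label{eq:polargen}
\partial_\eta G^0+(\rho\partial_\rho+3)G^1+\rho\,\partial_{z^i}G^i=0\qquad(\text{sum over }i\ge2).
\end{equation}
At $\rho=0$ we have $\mathsf DT=(T_\eta,0,\dots,0)$ with $T_\eta>0$, so the $G^l$ are smooth up to $\rho=0$, with $G^1=0$ and $G^0=-\mathsf v_0T_\eta^{-2}$ there. Letting $\rho\to0$ in \eqref{eq:polargen}, $T_\eta$ is independent of $\eta$, so $T=\eta/c(z)$ at $\rho=0$. The same holds for $T'$. Thus (E1) holds and $w=0$ at $\rho=0$.

\emph{Step 2: the edge datum.} Subtracting \eqref{eq:polargen} for $T$ from \eqref{eq:polargen} for $T'$ gives $\mathcal Lw=0$ on $E$, where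
\[
\mathsf v_0c^3\,\mathcal L\phi=\partial_\eta(B^{0l}\mathsf D_l\phi)+(\rho\partial_\rho+3)(B^{1l}\mathsf D_l\phi)+\rho\,\partial_{z^i}(B^{il}\mathsf D_l\phi)
\]
and $B=\int_0^1\operatorname{Hess}_\zeta(\mathsf vN^{-1/2})(\mathsf DT+s\,\mathsf Dw)\,ds$. The operator $\mathcal L$ is $(\mathsf v/\mathsf v_0)\,\rho^{-1}c^{-3}\operatorname{div}(\mathbf B\,d\,\cdot)$ with $\mathbf B$ from Lemma~\ref{lem:difference}, so it does not depend on the chart of $\Sigma$ and its principal part is positive definite on $E$. The matrix $B$ is smooth up to $\rho=0$, where $\mathsf DT=(1/c,0,\dots,0)$, $\mathsf Dw=0$, and $B=\mathsf v_0c^3\operatorname{diag}(2,1,g_\Sigma^{-1})$ by \eqref{eq:hessian}. Write $B$ as this value, which depends only on $z$, plus $\rho\tilde B$. The entries $2$ and $1$ produce $\mathcal L_0$. The block $g_\Sigma^{-1}$ contributes $\rho^2\partial_{z^i}(\mathsf v_0c^3g_\Sigma^{ii'}\partial_{z^{i'}}\phi)$, and the terms in $\rho\tilde B$ carry a factor $\rho$ as in Step 4 of Section~\ref{sec:cylinder}. So (E2) holds.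

\emph{Step 3: positivity.} In the chart $(t,x)\in[0,1]\times U$ of $f'$ we have $w=t-T(F'(t,x))$. By the last statement of Lemma~\ref{lem:polar} and Step 1, $w$ extends continuously to the compact set $[0,1]\times\bar U$, with value $0$ on $[0,1]\times\Sigma$. At $t=0$, $w=0$. At $t=1$, $w=1-T(f_1'(x),x)\ge0$, with strict inequality where $f_1'<f_1$, which happens somewhere in $U$. So $w$ is nonnegative on the boundary and not constant. By Lemma~\ref{lem:difference} and (M2) on the connected set $(0,1)\times U$, $w>0$ there; this is where $U$ must be connected.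

\emph{Step 4: conclusion.} Choose $\lambda>0$ with $\lambda(\lambda+3)>2\pi^2/c_*^2$ and an integer $m>\lambda$. Lemmas~\ref{lem:barrier} and~\ref{lem:flat} give $\varepsilon\rho^\lambda\le w\le C\rho^m$ on $\{T=\frac12\}$ for all small $\rho>0$, a contradiction. \hfill$\square$

\medskip
The hypothesis $d\delta\ne0$ was used for the collar and for \eqref{eq:etat}; condition \eqref{eq:NR} only in Lemma~\ref{lem:flat}, which is false without it, as $\rho^m\sin(j\pi\eta/c)$ shows for $\mathcal L=\mathcal L_0$ when $\lambda_j(c)=m$; and $f_1'\not\equiv f_1$ only in Step 3. The argument does not decide which of the two pairs fails.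

\subsection{Proof of Corollary~\ref{cor:dense}}

(ii) Two graphs are transversal exactly when their tangent spaces differ at each common point, that is, when $0$ is a regular value of $\delta$. Assume that it is, and that it is attained. Then $\delta$ takes positive values, and a component $U$ of $\{\delta>0\}$ has $\Sigma=\partial U\ne\emptyset$ because $S$ is connected and $U\ne S$.

To arrange \eqref{eq:NR} we open the angle slightly. For small $\epsilon>0$ the graph of $f_1^\epsilon=f_0+(1+\epsilon)\delta$ is spacelike, and $U$, $\Sigma$ are unchanged. Fix $z\in\Sigma$, let $\xi_0=d\tau-df_0$ and $\xi_s=\xi_0-s\,d\delta$ at $z$; the conormal of $\Gamma_{f_1^\epsilon}$ is $\xi_{1+\epsilon}\in\mathcal K$. The covectors $\xi_0$ and $d\delta$ are independent, since $\xi_0(\partial_\tau)=1$ and $d\delta(\partial_\tau)=0\ne d\delta$. In the Lorentzian plane that they span choose an orthonormal basis $\xi_0/|\xi_0|$, $\zeta$ with $-d\delta=A\,\xi_0/|\xi_0|+A'\zeta$ and $A'>0$. The rapidity $c_s$ between the normals defined by $\xi_0$ and $\xi_s\in\mathcal K$ satisfies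
\[
\tanh c_s=\frac{sA'}{|\xi_0|+sA},\qquad\frac{d}{ds}\tanh c_s=\frac{A'|\xi_0|}{(|\xi_0|+sA)^2}>0 .
\]
So the rapidity at $z$ is strictly increasing in $\epsilon$. The set of values excluded by \eqref{eq:NR} is countable, so at each $z$ only countably many $\epsilon$ are excluded. Applying this on a countable dense subset of $\Sigma$, the hypothesis \eqref{eq:NR} holds for all but countably many small $\epsilon$.

For such $\epsilon$ put $f_1'=f_1^\epsilon-\epsilon'\chi$ with $0\le\chi\in C_c^\infty(U)$, $\chi\not\equiv0$, and $\epsilon'>0$ so small that the graph is spacelike and $f_1'>f_0$ on the support of $\chi$. By Theorem~\ref{thm:general}, one of $(\Gamma_{f_0},\Gamma_{f_1^\epsilon})$, $(\Gamma_{f_0},\Gamma_{f_1'})$ is not joined by a geodesic. Both pairs intersect transversally along $\{\delta=0\}$, and both tend to $(S_0,S_1)$ in $C^\infty$ as $\epsilon,\epsilon'\to0$.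

(i) It suffices to find one pair as in (ii). A nonconstant smooth function on $S$ has, by Sard's theorem, a regular value inside its range; subtracting it gives $\phi\in C^\infty(S)$ with $0$ as an attained regular value. Take any $f_0$ with spacelike graph and $f_1=f_0+\epsilon\phi$ with $\epsilon>0$ small. \hfill$\square$

\section{Calibration: minimality and uniqueness}\label{sec:calibration}

The standard way to prove that a curve of length $\ell$ is minimizing without knowing nearby geodesics is to find a function $W$ whose gradient has norm at most $\ell$ everywhere and which increases by $\ell^2$ between the endpoints; then $\ell^2\le\ell L(\tilde\gamma)$ for every competitor. On $\mathfrak C(M,g)$ there are natural candidates. If $\psi$ is a function on $M$ and $W(\Gamma)$ is the signed integral of $\psi$ over the region between $S_0$ and $\Gamma$, then the $L^2$-gradient of $W$ at $\Gamma$ is $\psi|_\Gamma$. Along the geodesic the gradient should be the velocity, which forces $\psi=u$ on the region swept by the leaves; elsewhere we take $\psi=0$.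

\begin{example}\label{ex:calib}
On the flat cylinder take the geodesic $f=tH$, $H>0$, with $\ell^2=2\pi H^2$. Then $\psi=H$ on the slab $0<\tau<H$, and $W$ increases by $H\cdot2\pi H=\ell^2$. For a spacelike graph $\Gamma_h$ we have $\int_{\Gamma_h}\psi^2\,\mathrm{dvol}\le H^2\int\sqrt{1-h_x^2}\,dx\le\ell^2$: tilting a spacelike curve shortens it. In general this inequality is replaced by the reversed Cauchy--Schwarz inequality applied to the divergence-free field $Y$.
\end{example}

We use the following facts about a locally Lipschitz function $\theta$: it is differentiable almost everywhere and the chain rule with smooth functions holds there; $d\theta=0$ almost everywhere on each level set; if $d\theta=0$ almost everywhere then $\theta$ is locally constant; and integration by parts against compactly supported smooth functions is valid.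

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $f$ represent $\gamma$ and let $\ell=L(\gamma)$, which is the constant speed by Lemma~\ref{lem:basic}(b). If $\ell=0$, then $\gamma$ is constant and $S_0=S_1$; a path of length zero is constant, and every geodesic from $S_0$ to itself is constant by Lemma~\ref{lem:basic}(a). So let $\ell>0$. In this proof $U=\{\delta\ne0\}$, which is nonempty, $Z=S\setminus U$, and $D^\circ=F((0,1)\times U)$ is the set of $(\tau,x)$ with $x\in U$ and $\tau$ strictly between $f_0(x)$ and $f_1(x)$. Define the bounded function $\psi:M\to\mathbb R$ by $\psi=u$ on $D^\circ$ and $\psi=0$ elsewhere.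

\emph{Step 1: $\int_{\Gamma_h}\psi^2\,\mathrm{dvol}\le\ell^2$ for every $\Gamma_h\in\mathfrak C(M,g)$.} The idea is that the flux of $Y$ through $\Gamma_h$ equals its flux $\ell^2$ through $S_0$. But $\Gamma_h$ may leave $D^\circ$, where $Y$ is defined, so we clip it. Let $\hat h$ be the median of $f_0,h,f_1$, a Lipschitz function, and define $\theta(x)=T(\hat h(x),x)\in[0,1]$ on $U$; it is locally Lipschitz. Let $O=\{x\in U:(h(x),x)\in D^\circ\}=\{0<\theta<1\}$, an open set on which $\theta$ is smooth, and define the flux density
\[
I(x)=J^0(\theta(x),x)-J^i(\theta(x),x)\,\partial_i\theta(x)\qquad\text{for a.e. }x\in U .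
\]

On $O$, differentiating $h=f(\theta,x)$ gives $\partial_ih=p\,\partial_i\theta+q_i$. Since $d\tau(Y)=pY^t+q_iY^i$, we get $(d\tau-dh)(Y)=p(Y^t-Y^i\partial_i\theta)$, so $I=\mu\,(d\tau-dh)(Y)$ by Lemma~\ref{lem:time}. If $\nu$ is the future unit normal of $\Gamma_h$, then $(d\tau-dh)(Y)=-|d\tau-dh|\,g(Y,\nu)$, and \eqref{eq:densities} gives
\begin{equation}\label{eq:flux}
I\,dx=u^2\,(-g(n,\nu))\,\mathrm{dvol}_{\Gamma_h}\ \ge\ u^2\,\mathrm{dvol}_{\Gamma_h}\qquad\text{on }O .
\end{equation}
The set $U\setminus O$ is the union of two level sets of $\theta$, so almost everywhere on it $d\theta=0$ and $I=J^0=p^2\omega>0$. Thus $I>0$ almost everywhere on $U$.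

To compute $\int_UI$, put $\mathcal G^i(x)=\int_0^{\theta(x)}J^i(t,x)\,dt$, a locally Lipschitz vector density on $U$. By Lemma~\ref{lem:basic}(b),
\[
\partial_i\mathcal G^i=J^i(\theta,\cdot)\,\partial_i\theta-\int_0^\theta\partial_tJ^0\,dt=J^0(0,\cdot)-I\qquad\text{a.e. on }U .
\]
Nothing is known about the regularity of $\partial U$, so we show with a cutoff that no flux escapes through it. Since $J^i=P^3\delta^3\omega_{q_i}$, we have $|\mathcal G|\le C|\delta|^3$ in an auxiliary metric on $S$. Let $\chi:[0,\infty)\to[0,1]$ be smooth and nondecreasing, $0$ on $[0,1]$ and $1$ on $[2,\infty)$, and $\chi_\epsilon=\chi(|\delta|/\epsilon)\in C_c^\infty(U)$. Its differential is $O(\epsilon^{-1})$ and supported in $\{|\delta|\le2\epsilon\}$, so $\int\chi_\epsilon\,\partial_i\mathcal G^i=-\int\mathcal G^i\partial_i\chi_\epsilon=O(\epsilon^2)$. As $\epsilon\downarrow0$, $\chi_\epsilon$ increases to $1$ on $U$, and monotone convergence gives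
\begin{equation}\label{eq:total}
\int_UI\,dx=\int_UJ^0(0,x)\,dx=\ell^2 ,
\end{equation}
because $J^0=0$ on $Z$. Now $\int_{\Gamma_h}\psi^2\,\mathrm{dvol}=\int_Ou^2\,\mathrm{dvol}_{\Gamma_h}\le\int_OI\,dx\le\ell^2$.

\emph{Step 2: minimality.} Let $\tilde\gamma$ be given by $h(s,x)$, with normal speed $v$, so that $v\,\mathrm{dvol}=\mu\,\partial_sh\,dx$ by \eqref{eq:densities}. Put $\Psi(\tau,x)=\int_{f_0(x)}^\tau\psi\mu\,d\tau'$ and $W(s)=\int_S\Psi(h(s,x),x)\,dx$. Fix $x$. The function $\Psi(\cdot,x)$ is locally Lipschitz and $C^1$ off $\{f_0(x),f_1(x)\}$, so $s\mapsto\Psi(h(s,x),x)$ is Lipschitz, with derivative $\psi\mu\,\partial_sh$ at non-breakpoints where $h\notin\{f_0,f_1\}$. For almost every $s$ with $h(s,x)=f_i(x)$ we have $\partial_sh=0$, and then the derivative is $0$, which is again $\psi\mu\,\partial_sh$. By Fubini's theorem $W(1)-W(0)=\int_0^1\langle\psi,v\rangle\,ds$, the inner product being taken on $\tilde\gamma(s)$. Now $W(0)=0$, and the substitution $\tau=f(t,x)$, valid for either sign of $p$, gives $W(1)=\int_U\int_0^1u\mu p\,dt\,dx=\int_0^1\!\int_SJ^0\,dx\,dt=\ell^2$.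 By the Cauchy--Schwarz inequality and Step 1,
\begin{equation}\label{eq:chain}
\ell^2=\int_0^1\langle\psi,v\rangle\,ds\le\int_0^1\|\psi\|\,\|v\|\,ds\le\ell\,L(\tilde\gamma).
\end{equation}

\emph{Step 3: equality.} Let $L(\tilde\gamma)=\ell$. Put $\kappa(s)=\|v(s)\|/\ell$ and $\sigma(s)=\int_0^s\kappa$, which is nondecreasing from $0$ to $1$. Let $A$ be the set of non-breakpoints $s$ with $v(s)\not\equiv0$; it is relatively open and nonempty. Equality in \eqref{eq:chain} shows that almost every $s\in A$ is \emph{good}, meaning that $\|\psi\|=\ell$ on $\tilde\gamma(s)$ and $v=\kappa(s)\psi$ almost everywhere on $\tilde\gamma(s)$.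

Let $s$ be good and apply Step 1 to $h(s,\cdot)$. All inequalities there are equalities, so $U\setminus O$ is null, and $-g(n,\nu)=1$ on $O$ (almost everywhere, hence everywhere by continuity). Then $\nu=n$, so $\Gamma_h$ is tangent to the leaves, $\partial_ih=q_i$, and $d\theta=0$ on $O$. Hence $\theta$ is a constant $\theta_j(s)$ on each component $U_j$ of $U$, and $0<\theta_j(s)<1$ because $U_j\setminus O$ is null; in particular $O=U$. Near $(s,x)$ with $x\in U$ the function $\theta(s',x)=T(h(s',x),x)$ is smooth and $\partial_sh=p\,\partial_s\theta$. As $d\tau-dh=\xi$, we get $v=a\,\partial_sh=u\,\partial_s\theta$, and comparing with $v=\kappa u$ gives $\partial_s\theta(s,x)=\kappa(s)$ for almost all, hence by continuity all, $x\in U$.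

We claim that for every $s\in[0,1]$ and every $j$ there is $\theta_j(s)\in[0,1]$ with $h(s,\cdot)=f(\theta_j(s),\cdot)$ on $U_j$. Good values are dense in $\bar A$, so for $s\in\bar A$ we take good $s_k\to s$ with $\theta_j(s_k)$ convergent and pass to the limit. On a component of $[0,1]\setminus\bar A$, $h$ does not depend on $s$, and the component has an endpoint in $\bar A$. This proves the claim. Fix $x_j\in U_j$; then $\theta_j(s)=T(h(s,x_j),x_j)$ is continuous and piecewise smooth, with $\theta_j(0)=0$. Its derivative is $\kappa$ at good $s$, and at non-breakpoints outside $A$ both vanish. So $\theta_j=\sigma$ for all $j$; in particular $\sigma$ is piecewise smooth, and $h(s,\cdot)=f(\sigma(s),\cdot)$ on $U$.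

Over $Z$ we have $\psi=0$, so $\partial_sh=0$ for almost every $(s,x)\in[0,1]\times Z$. Hence for almost every $x\in Z$, $h(s,x)=f_0(x)=f(\sigma(s),x)$ for all $s$. The continuous functions $h(s,\cdot)$ and $f(\sigma(s),\cdot)$ agree on a set of full measure in $S$, hence everywhere, and $\tilde\gamma=\gamma\circ\sigma$.

\emph{Step 4: uniqueness.} If $\tilde\gamma$ is also a geodesic, Step 2 applied to each of the two gives $L(\tilde\gamma)=\ell$. So $\tilde\gamma=\gamma\circ\sigma$, and $\tilde\gamma$ has constant speed $\ell$, that is $\kappa\equiv1$ and $\sigma(s)=s$.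
\end{proof}

\begin{remark}[No regular minimizers either]\label{rem:minimizers}
If $S_0,S_1$ are not joined by a geodesic, then no piecewise smooth path with nowhere vanishing one-sided velocities has minimal length. Indeed, such a path of length $\ell$ can be reparametrized with constant speed and remains piecewise smooth; then $E=\ell^2/2\le L(\tilde\gamma)^2/2\le E(\tilde\gamma)$ for every competitor, so it minimizes $E$. The first variation gives \eqref{eq:geodesic} on each smooth piece and, from the boundary terms, equality of the one-sided values of $p\omega$ at each corner; since $\omega$ depends only on $f(t,\cdot)$, the one-sided values of $p$ agree. By \eqref{eq:Q}, $p_t$ is a fixed expression in $f,p$ and their $x$-derivatives, and differentiating in $t$ shows inductively that the same is true of every $\partial_t^kp$. So all one-sided derivatives agree at the corners, and the path would be a smooth geodesic.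
\end{remark}

\begin{thebibliography}{9}

\bibitem{BernalSanchez}
Bernal and S\'anchez, Comm. Math. Phys. 257 (2005).

\bibitem{GT}
Gilbarg and Trudinger, Chapter 3.

\bibitem{Monclair}
Daniel Monclair, \emph{The Riemannian geometry of the space of compact spacelike Cauchy hypersurfaces}, arXiv:2310.08469 (2023).

\end{thebibliography}
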